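\title{Ramsey graphs with few large cliques}

\begin{abstract}
A graph is $(3,t)$-Ramsey if every red--blue coloring of its edges contains a red triangle or a blue $K_t$. We show that for every $\beta\in(\frac12,1)$ and all large $t$ there is a $(3,t)$-Ramsey graph with at most $2(\beta t/\log t)^t$ copies of $K_t$. Consequently the least number of copies of $K_t$ in such a graph is at most $(2/e+o(1))^t\binom{r(3,t)}{t}$, so the complete graph on $r(3,t)$ vertices does not minimize it. The graphs are random. The proof combines a count of independent sets in triangle-free graphs, a container lemma and a weighted form of Janson's inequality, all proved in full.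
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite and simple. A graph $G$ is \emph{$(t_1,t_2)$-Ramsey} if every coloring of its edges in red and blue contains a red copy of $K_{t_1}$ or a blue copy of $K_{t_2}$; a coloring with neither is \emph{good}. The Ramsey number $r(t_1,t_2)$ is the least $n$ such that $K_n$ is $(t_1,t_2)$-Ramsey. For a graph $F$, the \emph{$F$-Ramsey number} $r_F(t_1,t_2)$ is the least number of copies of $F$ in a $(t_1,t_2)$-Ramsey graph. Thus $r_{K_1}$ minimizes the number of vertices, $r_{K_2}$ the number of edges, and $r_{K_s}$ the number of $s$-cliques. The complete graph on $r(t_1,t_2)$ vertices shows that $r_{K_s}(t_1,t_2)\le\binom{r(t_1,t_2)}{s}$. The question we answer, which comes from the paper of Luo and Xu~\cite{LX}, is whether this graph is always optimal: is it true that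
\begin{equation}\label{eq:identity}
r_{K_s}(t_1,t_2)=\binom{r(t_1,t_2)}{s}
\end{equation}
for all positive integers $s,t_1,t_2$ with $s\le\max(t_1,t_2)$?

In this range a Ramsey graph cannot avoid $K_s$: if $t_1,t_2\ge2$, then coloring all edges red, or all edges blue, shows that a $(t_1,t_2)$-Ramsey graph contains both $K_{t_1}$ and $K_{t_2}$. The simplest cases suggest the answer yes, since \eqref{eq:identity} holds for vertices, for edges, and whenever $\min(t_1,t_2)\le2$ (Theorem~\ref{thm:more}(c)). Nevertheless the answer is no. Logarithms are natural.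

\begin{theorem}\label{thm:main}
For every $\beta\in(\frac12,1)$ and all sufficiently large $t$,
\[
r_{K_t}(3,t)\le 2\Big(\frac{\beta t}{\log t}\Big)^t .
\]
\end{theorem}

\begin{corollary}\label{cor:disproof}
We have $r_{K_t}(3,t)\le(2/e+o(1))^t\binom{r(3,t)}{t}$. In particular $r_{K_t}(3,t)<\binom{r(3,t)}{t}$ for all sufficiently large $t$, so \eqref{eq:identity} fails for $t_1=3$, $t_2=s=t$.
\end{corollary}

The next theorem extends the failure to a range of $s$, shows that Theorem~\ref{thm:main} has the right order on the scale $t^{t}$, and records the cases in which the identity holds.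

\begin{theorem}\label{thm:more}
\begin{itemize}
\item[(a)] There are $c>0$ and $t_0$ such that $r_{K_s}(3,t)\le0.95^{\,s}\binom{r(3,t)}{s}$ for all $t\ge t_0$ and all integers $s$ with $t-ct/\log t\le s\le t$.
\item[(b)] There is $c>0$ such that $r_{K_t}(3,t)\ge(ct/\log^2t)^t$ for all sufficiently large $t$. Hence $r_{K_t}(3,t)=t^{(1+o(1))t}$.
\item[(c)] The identity \eqref{eq:identity} holds if $s\le2$ or $\min(t_1,t_2)\le2$.
\end{itemize}
\end{theorem}

The proof of Theorem~\ref{thm:main} is self-contained. To compare its bound with $\binom{r(3,t)}{t}$ we use one deep result, due to Bohman and Keevash~\cite{BK} and to Fiz Pontiveros, Griffiths and Morris~\cite{FGM}: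
\begin{equation}\label{eq:ramsey}
r(3,t)\ge\Big(\frac14-o(1)\Big)\frac{t^2}{\log t}.
\end{equation}
For Theorem~\ref{thm:more}(b), Kim's bound $r(3,k)\ge c_0k^2/\log k$, which \eqref{eq:ramsey} implies for large $k$, is enough.

Section~\ref{sec:pullback} proves the lower bounds, which also identify the quantity that governs the problem. Section~\ref{sec:plan} explains where the bound of Theorem~\ref{thm:main} comes from. Sections~\ref{sec:indep}--\ref{sec:janson} develop the three tools, Section~\ref{sec:random} proves Theorem~\ref{thm:main}, and Section~\ref{sec:compare} compares the result with the complete graph.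

\medskip\noindent\textbf{Conventions.} We write $L=\log t$, $[n]=\{1,\dots,n\}$ and $(x)_j=x(x-1)\cdots(x-j+1)$. ``For large $t$'' means for $t\ge t_0$, where $t_0$ depends only on the constants fixed at that point, and the same holds for the constants in $O(\cdot)$ and the rate in $o(\cdot)$. A vertex set is \emph{$W$-independent} if it spans no edge of the graph $W$. For integers $k\ge1$, $a\ge0$ and $0\le j\le b$, $a\le b$, we use
\begin{equation}\label{eq:elem}
\binom ak\le\Big(\frac{ea}k\Big)^k,\qquad k!\le ek\Big(\frac ke\Big)^k,\qquad \frac{(a)_j}{(b)_j}\le\Big(\frac ab\Big)^j .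
\end{equation}
The first follows from $e^k\ge k^k/k!$ and the second from $\log k!\le\log k+\int_1^k\log x\,dx$. The ratio in the third is the probability that a uniform $a$-subset of a $b$-set contains a given $j$-set.

\section{Colorings pulled back from a small graph}\label{sec:pullback}

To prove that a graph $G$ with few cliques is not Ramsey, one can map its vertices to a small colored graph and let each edge inherit the color of its image.

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
Let $r=r(t_1,t_2)$; only the lower bound on $r_{K_s}$ needs proof. If $\min(t_1,t_2)=1$, then a single vertex is a monochromatic $K_1$ of either color, so $r=1$, and a graph is Ramsey exactly when it has a vertex; it then has at least $\binom1s$ copies of $K_s$. If, say, $t_1=2\le t_2=t$, a good coloring has no red edge, so $G$ is Ramsey exactly when it contains $K_t$. Hence $r=t$ and $G$ has at least $\binom ts$ copies of $K_s$.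

Now let $t_1,t_2\ge2$. For $s=1$, a Ramsey graph on $v$ vertices is a subgraph of $K_v$, which is then Ramsey, so $v\ge r$. For $s=2$ we use Chv\'atal's argument. Suppose that $G$ has a proper vertex coloring $\phi\colon V(G)\to[r-1]$. Fix a good edge coloring of $K_{r-1}$ and give the edge $xy$ the color of $\phi(x)\phi(y)$. The map $\phi$ is injective on cliques, so a monochromatic clique of $G$ maps to a clique of the same size and color, and the coloring of $G$ is good. Thus a Ramsey graph has chromatic number $\chi\ge r$. In a proper coloring with $\chi$ colors any two classes are joined by an edge, since otherwise they could be merged; so $G$ has at least $\binom r2$ edges.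
\end{proof}

For large cliques we use a random map instead. For a graph $R$, let $q_t(R)$ be the probability that $t$ independent uniform vertices of $R$, repetitions allowed, form an $R$-independent set.

\begin{lemma}\label{lem:pull}
If $R$ is triangle-free, then every $(3,t)$-Ramsey graph has at least $1/q_t(R)$ copies of $K_t$.
\end{lemma}

\begin{proof}
Let $G$ be $(3,t)$-Ramsey with $N$ copies of $K_t$. Take a uniformly random map $\phi\colon V(G)\to V(R)$ and color $xy$ red if $\phi(x)\phi(y)\in E(R)$ and blue otherwise. A red triangle would map to a triangle of $R$, so there is none, and therefore there is always a blue $K_t$. A given copy of $K_t$ is blue exactly when its image is $R$-independent, so $1\le Nq_t(R)$.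
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
Let $k=\lceil t/L\rceil$ and $M=r(3,k)-1\ge k-1$, and let $R$ be the red graph of a good coloring of $K_M$: it is triangle-free and has no independent $k$-set. Every independent set of $R$ lies in a $(k-1)$-subset of $V(R)$, so
\[
q_t(R)\le\binom M{k-1}\Big(\frac{k-1}M\Big)^t\le M^k\Big(\frac kM\Big)^t .
\]
Neighborhoods in $R$ are independent, so all degrees are at most $k-1$, and the greedy algorithm finds an independent set of size at least $M/k$; hence $M\le k^2$. For large $t$ we have $\log k\le L$, so $M^k\le e^{2kL}\le e^{3t}$. Kim's bound gives $M\ge c_1k^2/\log k$ for a constant $c_1>0$, so $M/k\ge c_1t/L^2$. By Lemma~\ref{lem:pull}, $r_{K_t}(3,t)\ge(c_1e^{-3}t/L^2)^t=t^{(1-o(1))t}$, and Theorem~\ref{thm:main} gives the matching upper bound.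
\end{proof}

Lemma~\ref{lem:pull} turns attention to the following quantity: how rare can independent $t$-sets be in a triangle-free graph? Cycles already show the two mechanisms that keep them from being too rare.

\begin{example}\label{ex:cycles}
In $C_5$ the five nonadjacent pairs are exactly the five neighborhoods, and no independent set is larger. Of the $5^t$ sequences of $t$ vertices, $5$ are constant and $5(2^t-2)$ use both vertices of a neighborhood, so $q_t(C_5)=5(2^t-1)/5^t$. For $t=3$ this is $7/25$, and a $(3,3)$-Ramsey graph has at least $4$ triangles. For large $t$ we have $q_t(C_5)\approx5\delta^t$, where $\delta=2/5$ is the relative degree: all independent sets come from neighborhoods. In any triangle-free graph on $M$ vertices, a vertex of degree $\delta M$ forces $q_t\ge\delta^t$ in the same way, so to make $q_t$ smaller one must lower the degrees. In $C_M$ with $M\ge4$ the neighborhoods contribute only about $M(2/M)^t$. But two random vertices are adjacent with probability $2/M$, so $q_t(C_M)\ge1-t^2/M$: a sparse graph has many independent sets simply because a random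 set misses its edges.
\end{example}

\section{Where the bound comes from}\label{sec:plan}

This section is a guide and is not used in the proofs. Let $W$ be a triangle-free graph, thought of as the red graph, on a vertex set $[n]$ with $n$ much larger than $t$, and let $\delta n$ be its maximum degree. Example~\ref{ex:cycles} suggests two lower bounds for the proportion of $t$-sets that are $W$-independent. A neighborhood gives about $\delta^t$. Sparsity should give about $(1-\delta)^{\binom t2}\approx e^{-\delta t^2/2}$, the expected proportion in a random graph of density $\delta$. For $\delta=\gamma L/t$ with $\gamma$ constant, these are $(\gamma L/t)^t=t^{-(1-o(1))t}$ and $t^{-\gamma t/2}$, and the second is much larger than the first as long as $\gamma<2$. So fix $\gamma<2$. If some degree is at least $\gamma Ln/t$, the proportion is at least about $(\gamma L/t)^t$; if not, it is larger still. Now let $G$ be a random graph on $[n]$ with about $N$ copies of $K_t$. The expected number of $W$-independent ones is at least about $N(\gamma L/t)^t$, which is exponentially large when $N=(\beta t/L)^t$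 and $\beta\gamma>1$. This is possible for every $\beta>\frac12$. The complete graph, in contrast, has $\binom rt\approx(er/t)^t$ copies, which by \eqref{eq:ramsey} is at least $((\frac e4-o(1))t/L)^t$, and $\frac e4>\frac12$.

Three things separate this from a proof. The sparsity bound has to be proved for every triangle-free graph of small maximum degree (Section~\ref{sec:indep}). One graph $G$ has to defeat all red graphs at once; there are too many of them for a union bound, so we cover them by fewer \emph{containers}, which have few triangles rather than none (Section~\ref{sec:containers}). And for each container a large expectation has to be turned into a failure probability small enough for the union bound (Section~\ref{sec:janson}).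

\section{Independent sets in triangle-free graphs}\label{sec:indep}

For a graph $H$ on $m$ vertices let $i_k$ be the number of independent $k$-sets and $\rho_k=\rho_k(H)=i_k/\binom mk$. An independent $k$-set has $k$ independent subsets of size $k-1$, and each of these extends in at most $m-k+1$ ways. So $k\,i_k\le(m-k+1)i_{k-1}$, which says that $\rho_k\le\rho_{k-1}$.

\begin{lemma}\label{lem:indep}
For every $\omega\in(0,1)$ there is an integer $h\ge3$ such that the following holds for large $t$. If $H$ is a triangle-free graph on $m=t^h$ vertices with maximum degree at most $\delta m$, where $\delta=(2-\omega)L/t$, then $\rho_t(H)\ge t^{-(1-\omega/4)t}$.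
\end{lemma}

The random-graph value $(1-\delta)^{\binom t2}$ equals $t^{-(1-\omega/2+o(1))t}$, so the lemma nearly attains it. Without triangle-freeness it fails: a disjoint union of at most $1/\delta+1<t$ cliques, each on at most $\delta m+1$ vertices, has no independent $t$-set.

The idea is to study a random independent set $I$. In the simplest model $I$ has probability $\lambda^{|I|}/Z$ with $\lambda$ small; let $\mu=\mathbb E|I|$. Condition on $I$ outside a neighborhood $N(v)$. As $N(v)$ is independent, those of its vertices that are still allowed join $I$ independently, so the number $\ell$ that join is nearly Poisson and $\mathbb P(\ell=0)\approx e^{-\mathbb E\ell}$ conditionally. On average over $v$ we have $\mathbb E\ell\le\delta\mu$, so by convexity a proportion at least about $e^{-\delta\mu}$ of the vertices can be added to $I$, and $\mu\gtrsim m\lambda e^{-\delta\mu}$. Integrating in $\lambda$ bounds $Z$ from below. The difficulty is to return from $Z=\sum_ki_k\lambda^k$ to the single number $\rho_t$. All we know about larger sets is $i_k\le\rho_t\binom mk$, and $\sum_k\binom mk\lambda^k=(1+\lambda)^m$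 is far too big: to force $\mu\approx t$ we need $m\lambda\approx te^{\delta t}=t^{3-\omega}$, while we can afford to lose only $e^{o(tL)}$. We therefore multiply the weight of a $k$-set by $e^{-\kappa\binom k2}$, the probability that it is independent in a random graph with edge probability $1-e^{-\kappa}$, where $\kappa$ is a large constant multiple of $\delta$. With this penalty the sum over all subsets is dominated by sizes close to $t$, and the comparison becomes cheap.

\begin{proof}[Proof of Lemma~\ref{lem:indep}]
Let $\eta=\omega/100$, $C=5/\eta^2$, $h=\lceil(1+\eta)(C+3)\rceil+3$, and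
\[
\kappa=\frac{CL}t,\quad\sigma=\frac1t+\kappa L^2,\quad\delta'=\frac\delta{1-\sigma},\quad\kappa'=\kappa+\delta',\quad x_*=(1+\eta)t,\quad\lambda_*=\frac{x_*e^{\kappa'x_*}}m .
\]
Since $\sigma=o(1)$, for large $t$ we have $\delta'\le2L/t$ and $\kappa'\le(C+2)L/t$. Then $\lambda_*\le2t\cdot t^{(C+2)(1+\eta)-h}\le2t^{-3}\le1/t$; this is why $m$ must be a large power of $t$.

For $0<\lambda\le\lambda_*$ put $w_k=\lambda^ke^{-\kappa\binom k2}$, $\lambda_k=w_{k+1}/w_k=\lambda e^{-\kappa k}\le1/t$ and $Z_\lambda=\sum_ki_kw_k$. Let $I$ be a random independent set of $H$ with probability $w_{|I|}/Z_\lambda$, and let $\mu=\mu(\lambda)=\mathbb E|I|$.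

\medskip\noindent\emph{Step 1: one neighborhood.} Fix a vertex $v$. Let $J=I\setminus N(v)$, $j=|J|$ and $\ell=|I\cap N(v)|$, and let $z$ be the number of vertices of $N(v)$ with no neighbor in $J$. Since $H$ is triangle-free, $N(v)$ is independent, so given $J$ the set $I\cap N(v)$ can be any set of such vertices. As $\binom{j+\ell}2=\binom j2+j\ell+\binom\ell2$, we have $w_{j+\ell}=w_j\lambda_j^\ell e^{-\kappa\binom\ell2}$. So the conditional law of $\ell$ is $P_z$, where for an integer $a\ge0$
\[
P_a(\ell)\ \text{ is proportional to }\ \binom a\ell\lambda_j^\ell e^{-\kappa\binom\ell2},\qquad0\le\ell\le a .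
\]
The mean of $P_z$ is close to $y=\lambda_jz$ only when $\kappa y$ is small, so we truncate. Let $z'=z$ if $y\le L^2$ and $z'=\lfloor L^2/\lambda_j\rfloor$ otherwise, and let $y'=\lambda_jz'$. Then $z'\le z$ and $y'\le L^2$, and in the second case $y'>L^2-\lambda_j\ge L^2-1$. We claim that
\begin{equation}\label{eq:local}
\mathbb P(\ell=0\mid J)\ge e^{-y'}-e^{1-L^2},\qquad\mathbb E[\ell\mid J]\ge(1-\sigma)y' .
\end{equation}
Dropping the penalty in the normalizing sum gives $P_z(0)\ge(1+\lambda_j)^{-z}\ge e^{-y}$. This proves the first bound if $y'=y$, and otherwise its right side is negative.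

For the second bound, write $E_a$ for expectation under $P_a$. The ratio $\gamma(\ell)=\binom{z'}\ell/\binom z\ell$ is nonincreasing on $0\le\ell\le z$, because it is the product of the factors $(z'-i)/(z-i)\le1$, $i<\ell$, for $\ell\le z'$, and is zero afterwards. If $\ell_1,\ell_2$ are independent with law $P_z$, then $(\ell_1-\ell_2)(\gamma(\ell_1)-\gamma(\ell_2))\le0$; taking expectations gives $E_z[\ell\gamma]\le E_z[\ell]E_z[\gamma]$, and so $E_{z'}[\ell]=E_z[\ell\gamma]/E_z[\gamma]\le E_z[\ell]$. It remains to bound $E_{z'}[\ell]$, and we may assume $z'\ge1$. From $(\ell+1)\binom{z'}{\ell+1}=(z'-\ell)\binom{z'}\ell$ and $\binom{\ell+1}2=\binom\ell2+\ell$, shifting the summation index gives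
\[
E_{z'}[\ell]=y'\,E_{z'}\big[(1-\ell/z')e^{-\kappa\ell}\big].
\]
Thus $E_{z'}[\ell]\le y'$. Since $(1-a)e^{-b}\ge1-a-b$ for $a\in[0,1]$ and $b\ge0$, it follows that
\[
E_{z'}[\ell]\ge y'\big(1-(1/z'+\kappa)y'\big)=y'(1-\lambda_j-\kappa y')\ge(1-\sigma)y' .
\]

\medskip\noindent\emph{Step 2: the mean size.} Now let $v$ be uniform and independent of $I$. The degree hypothesis enters here: $\mathbb E\ell=\frac1m\mathbb E\sum_{u\in I}\deg u\le\delta\mu$, so $\mathbb Ey'\le\delta'\mu$ by \eqref{eq:local}. Let $V_0(I)\supseteq I$ be the set of vertices with no neighbor in $I$. We have $v\in V_0(I)$ exactly when $\ell=0$, and then $|I|=j$. By \eqref{eq:local}, Jensen's inequality for the exponential, and $\mathbb Ej\le\mu$,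
\[
\frac1m\mathbb E\big[\lambda_{|I|}|V_0(I)|\big]=\mathbb E\big[\lambda_j\mathbf 1_{\ell=0}\big]\ge\lambda\,\mathbb E\big[e^{-\kappa j-y'}\big]-\lambda e^{1-L^2}\ge\lambda\big(e^{-\kappa'\mu}-e^{1-L^2}\big).
\]
On the other hand, each independent set $I'$ arises in $|I'|$ ways as $I\cup\{x\}$ with $I$ independent and $x\in V_0(I)\setminus I$, and then $w_{|I'|}=\lambda_{|I|}w_{|I|}$. Therefore $\mu=\mathbb E[\lambda_{|I|}|V_0(I)\setminus I|]\ge\mathbb E[\lambda_{|I|}|V_0(I)|]-\lambda\mu$, and
\[
\mu':=(1+\lambda)\mu+m\lambda e^{1-L^2}\ge m\lambda e^{-\kappa'\mu}\ge m\lambda e^{-\kappa'\mu'} .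
\]
Let $\psi$ be the inverse of the increasing function $x\mapsto xe^{\kappa'x}$ on $[0,\infty)$. Then $\mu'\ge\psi(m\lambda)$, and since $1-\lambda_*\le1/(1+\lambda)\le1$,
\[
\mu(\lambda)\ge(1-\lambda_*)\psi(m\lambda)-m\lambda e^{1-L^2}\qquad(0<\lambda\le\lambda_*).
\]

\medskip\noindent\emph{Step 3: a lower bound on $Z$.} We have $Z_0=1$ and $\frac{d}{d\lambda}\log Z_\lambda=\mu(\lambda)/\lambda$. Substitute $m\lambda=xe^{\kappa'x}$, so that $d\lambda/\lambda=(1/x+\kappa')\,dx$ and $\lambda=\lambda_*$ corresponds to $x=x_*$. Then
\begin{equation}\label{eq:Zlower}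
\log Z_{\lambda_*}\ge(1-\lambda_*)\int_0^{x_*}(1+\kappa'x)\,dx-m\lambda_*e^{1-L^2}\ge x_*+\tfrac12\kappa'x_*^2-O(L),
\end{equation}
because $\lambda_*\le1/t$, the integral is $O(tL)$, and $m\lambda_*e^{1-L^2}\le t^he^{1-L^2}=o(1)$.

\medskip\noindent\emph{Step 4: from $Z$ to $\rho_t$.} Take $\lambda=\lambda_*$. For $k\ge1$, by \eqref{eq:elem} and $m\lambda_*=x_*e^{\kappa'x_*}$, we have $\log\big(\binom mk\lambda_*^k\big)\le k+k\log(x_*/k)+\kappa'x_*k$. Since $\log u\le u-1$ gives $k+k\log(x_*/k)\le x_*$,
\begin{equation}\label{eq:term}
\log\Big(\binom mkw_k\Big)\le x_*+\Big(\kappa'x_*+\frac\kappa2\Big)k-\frac\kappa2k^2,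
\end{equation}
and this holds for $k=0$ as well.

First, sets of size less than $t$ carry little weight. The function $\kappa'x_*k-\frac\kappa2k^2$ increases for $k\le\kappa'x_*/\kappa$, and $\kappa'x_*/\kappa>t$. Since $i_k\le\binom mk$ and $\kappa t=O(L)$, we get $\log\sum_{k<t}i_kw_k\le x_*+\kappa'x_*t-\frac\kappa2t^2+O(L)$. Subtracting this from \eqref{eq:Zlower} and completing the square,
\[
\log Z_{\lambda_*}-\log\sum_{k<t}i_kw_k\ge\frac{\kappa'}2(x_*-t)^2-\frac{\kappa'-\kappa}2t^2-O(L)=\frac{t^2}2(\kappa'\eta^2-\delta')-O(L).
\]
As $\kappa'\eta^2\ge5L/t$ and $\delta'\le2L/t$, this is at least $\frac32tL-O(L)$. Hence $\sum_{k\ge t}i_kw_k\ge\frac12Z_{\lambda_*}$ for large $t$.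

Second, $i_k\le\rho_t\binom mk$ for $k\ge t$. The right side of \eqref{eq:term} is at most $x_*+(\kappa'x_*+\kappa/2)^2/(2\kappa)=x_*+\kappa'^2x_*^2/(2\kappa)+\kappa'x_*/2+\kappa/8$, and $\kappa'x_*$ and $\log(m+1)$ are $O(L)$. So $\frac12Z_{\lambda_*}\le\rho_t\exp\big(x_*+\kappa'^2x_*^2/(2\kappa)+O(L)\big)$, and with \eqref{eq:Zlower},
\[
\log\rho_t\ge\frac{\kappa'x_*^2}2\Big(1-\frac{\kappa'}\kappa\Big)-O(L)=-\frac{\kappa'}\kappa\cdot\frac{\delta'x_*^2}2-O(L).
\]
Here $\kappa'/\kappa\le1+2/C\le1+\eta$ and $\delta'x_*^2/2=(1+o(1))(1-\frac\omega2)(1+\eta)^2tL$. Since $(1+\eta)^3\le1+4\eta=1+\frac\omega{25}$ and $(1+\frac\omega{25})(1-\frac\omega2)<1-\frac\omega3$, we conclude that $\log\rho_t\ge-(1-\frac\omega4)tL$ for large $t$.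
\end{proof}

\section{Containers for triangle-free graphs}\label{sec:containers}

Let $G(n,p)$ be the random graph on $[n]$ in which each pair is an edge independently with probability $p$. In Section~\ref{sec:random} we shall have $p\le1-1/t$. Split $[n]$ into $t-1$ nearly equal classes; at most $n^2/t$ pairs lie inside classes, so with probability at least $t^{-n^2/t}=e^{-n^2L/t}$ the graph $G(n,p)$ has no $K_t$ at all. There are at least $2^{\lfloor n^2/4\rfloor}$ triangle-free graphs on $[n]$, namely the subgraphs of a complete bipartite graph, so a union bound over all of them proves nothing. The following lemma replaces them by $e^{O(n^{3/2}\tau^{-1}\log n)}$ graphs that are almost triangle-free.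

\begin{lemma}\label{lem:containers}
Let $0<\tau\le1$, $n\ge16\tau^{-4}$ and $q=2n^{3/2}/\tau$. There is a family $\mathcal W$ of at most $n^{2q}$ graphs on $[n]$ such that each $W\in\mathcal W$ has at most $\tau n^3$ triangles and every triangle-free graph on $[n]$ is a subgraph of some $W\in\mathcal W$.
\end{lemma}

Given a triangle-free $R$, we ask questions ``is $f$ an edge of $R$?'' and record only the edges with answer yes. These form a small fingerprint $F$ that determines the container. A question is worth asking only if a yes makes progress. An edge that lies in many undecided triangles makes no immediate progress, because one known edge of a triangle excludes nothing; it only produces many pairs of undecided edges of which at most one is in $R$. Once an undecided edge lies in $D$ such pairs, a yes for it excludes $D$ edges. So there are two kinds of question, with at most about $n^2/D$ and $nD/\tau$ positive answers, and $D\approx\sqrt n$ balances them.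

\begin{proof}
Let $D=\lceil\sqrt n\,\rceil\le2\sqrt n$ and fix an ordering of $E(K_n)$. Given a triangle-free graph $R$, we maintain disjoint sets $F_2,F_3,U\subseteq E(K_n)$ such that $F\subseteq R\subseteq F\cup U$, where $F=F_2\cup F_3$. Initially $F=\emptyset$ and $U=E(K_n)$. For $f\in U$ let $a(f)$ be the number of triangles $\{e,f,g\}$ of $K_n$ with $e\in F_3$ and $g\in U$. Repeatedly perform the first applicable step, on the first edge to which it applies:
\begin{enumerate}
\item If $f\in U$ forms a triangle with two edges of $F$, delete $f$ from $U$. (Here $f\notin R$, as $R\supseteq F$ is triangle-free.)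
\item If $f\in U$ has $a(f)\ge D$, move $f$ to $F_2$ if $f\in R$, and delete it from $U$ otherwise.
\item If $f\in U$ lies in at least $\tau n$ triangles with all edges in $U$, move $f$ to $F_3$ if $f\in R$, and delete it from $U$ otherwise.
\end{enumerate}
Each step removes one edge from $U$, so the process stops. Let $W=F\cup U\supseteq R$ at the end.

\emph{The set $F_2$.} When $f$ enters $F_2$ there are at least $D$ triangles $\{e,f,g\}$ with $e\in F_3$ and $g\in U$. Their edges $g$ are distinct, since two edges lie in at most one triangle, and step 1 deletes all of them before step 2 or 3 is performed again. Different edges $f$ thus account for disjoint sets of at least $D$ edges, and $|F_2|\le n^2/(2D)\le\frac12n^{3/2}$.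

\emph{The bound $a\le D$.} As $U$ only shrinks, $a(f)$ increases only when an edge enters $F_3$. Just before that, step 2 did not apply, so $a(f)\le D-1$, and the new edge lies in at most one triangle with $f$. Hence $a(f)\le D$ at all times.

\emph{The set $F_3$.} When $e$ enters $F_3$ there are at least $\tau n$ triangles $\{e,f,g\}$ with $f,g\in U$, and no triangle occurs in this way twice, because $e$ has left $U$. Charge each to whichever of $f,g$ leaves $U$ first, or to either if both stay. Every triangle charged to $f$ is counted by $a(f)$ just before $f$ leaves $U$, or at the end. So $|F_3|\tau n\le D\binom n2$ and $|F_3|\le n^{3/2}/\tau$. Altogether $|F|\le q$.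

\emph{Triangles of $W$.} At most $|F|n\le2n^{5/2}/\tau\le\frac12\tau n^3$ triangles contain an edge of $F$, because $\sqrt n\ge4\tau^{-2}$. The others have all edges in $U$; step 3 does not apply, so there are at most $\frac13\binom n2\tau n\le\frac16\tau n^3$ of them.

\emph{Counting.} The process uses $R$ only through the questions in steps 2 and 3, and the answer for $f$ is yes exactly when $f$ lies in the final $F$. Running the process with the final $F$ in place of $R$ therefore gives the same run, so $W$ is determined by $F$. The number of sets of at most $q$ edges is at most $(\binom n2+1)^q\le n^{2q}$.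
\end{proof}

\section{A weighted Janson inequality}\label{sec:janson}

For each container $W$ we must show that $G(n,p)$ very likely has a $W$-independent $t$-clique. The family of all $W$-independent sets may be clustered in ways we do not control, so we allow ourselves to weight it, and we need only that no small set is covered too often. We use Harris' inequality: if $f_1,f_2$ are nonincreasing functions of independent $\{0,1\}$-valued random variables, then $\mathbb E[f_1f_2]\ge\mathbb E[f_1]\,\mathbb E[f_2]$.

\begin{lemma}\label{lem:janson}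
Let $t\ge2$, $0<p<1$, and let $\mathcal D$ be a probability distribution on the $t$-subsets of $[n]$. For $A$ with law $\mathcal D$ put $\pi_j=\max_{|J|=j}\mathbb P(J\subseteq A)$ and $T_j=\binom tj\pi_j\,p^{-\binom j2}$. Then the probability that no set in the support of $\mathcal D$ is a clique of $G(n,p)$ is at most $\exp\big(-1/\sum_{j=2}^tT_j\big)$.
\end{lemma}

If $\mathcal D$ is uniform on a family, then $1/T_t$ is the expected number of cliques in the family. The other terms measure clustering. By averaging $\pi_2\ge\binom t2/\binom n2$, so $T_2\ge n^{-2}$ always, and the lemma can give a failure probability of about $e^{-n^2}$ at best. We shall aim for $e^{-n^{7/4}}$, between this and the number of containers.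

\begin{proof}
Let $I_A$ be the indicator that $A$ is a clique, $c_A=\mathcal D(A)p^{-\binom t2}$ and $X=\sum_Ac_AI_A$. Then $c_A\mathbb EI_A=\mathcal D(A)$, and we must bound $\mathbb P(X=0)$. Let $\Psi(\xi)=\mathbb Ee^{-\xi X}$ for $\xi\ge0$, so that
\[
-\Psi'(\xi)=\mathbb E[Xe^{-\xi X}]=\sum_A\mathcal D(A)\,\mathbb E[e^{-\xi X}\mid I_A=1].
\]
For each $A$ write $X=Y_A+Z_A$, where $Y_A$ is the sum of $c_BI_B$ over $B$ with $|A\cap B|\ge2$. Given $I_A=1$, the edges not inside $A$ are still independent, and $e^{-\xi Y_A}$, $e^{-\xi Z_A}$ are nonincreasing in them. Moreover $Z_A$ involves no edge inside $A$, so it is independent of $I_A$, and $Z_A\le X$. By Harris' inequality,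
\[
\mathbb E[e^{-\xi X}\mid I_A=1]\ge\mathbb E[e^{-\xi Y_A}\mid I_A=1]\;\mathbb E[e^{-\xi Z_A}]\ge\mathbb E[e^{-\xi Y_A}\mid I_A=1]\;\Psi(\xi).
\]
Jensen's inequality, applied to the conditional expectations and to the weights $\mathcal D(A)$, gives $-\Psi'(\xi)/\Psi(\xi)\ge e^{-\xi Q}$ with $Q=\sum_A\mathcal D(A)\,\mathbb E[Y_A\mid I_A=1]$. Integrating, $-\log\Psi(\xi)\ge(1-e^{-\xi Q})/Q$, and letting $\xi\to\infty$ gives $\mathbb P(X=0)\le e^{-1/Q}$.

Since $c_B\,\mathbb E[I_B\mid I_A=1]=\mathcal D(B)p^{-\binom{|A\cap B|}2}$, we have $Q=\sum_{j=2}^t\mathbb P(|A\cap B|=j)\,p^{-\binom j2}$ for independent $A,B$ with law $\mathcal D$. Finally,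
\[
\mathbb P(|A\cap B|=j)\le\sum_{|J|=j}\mathbb P(J\subseteq A)^2\le\pi_j\sum_{|J|=j}\mathbb P(J\subseteq A)=\pi_j\binom tj.\qedhere
\]
\end{proof}

\section{The random graph is Ramsey}\label{sec:random}

Fix $\beta\in(\frac12,1)$. Since $1/\beta<2$, there are $\nu,\omega\in(0,1)$ with $(1+\nu)^3/\beta\le2-\omega$; this is the only use of $\beta>\frac12$. (The condition $\beta<1$ costs nothing, as the bound of Theorem~\ref{thm:main} increases with $\beta$.) Let $h\ge3$ be given by Lemma~\ref{lem:indep} for this $\omega$, and set
\[
m=t^h,\qquad\tau=t^{-4h},\qquad b=40(h+2),\qquad n=t^b,\qquad\delta_1=\frac{(1+\nu)L}{\beta t}\ge\frac1t .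
\]
The value of $\tau$ makes $\tau m^3$ small, so that a random $m$-set usually spans no triangle of a container, and $n$ is a power of $t$ large enough to absorb the powers of $m$ and $1/\tau$. Define $\Lambda$ and $p$ by
\[
\Lambda=\frac{enL}{\beta t^2},\qquad p=\Lambda^{-2/(t-1)},\qquad\text{so that}\qquad p^{-\binom j2}=\Lambda^{j(j-1)/(t-1)} .
\]
For large $t$ we have $t\le n/t^2\le\Lambda\le6Ln/t^2\le n$, because $1<e/\beta<6$; in particular $0<p\le e^{-2/t}\le1-1/t$. The choice of $\Lambda$ is explained by the expected number of $s$-cliques of $G(n,p)$, $1\le s\le t$, which by \eqref{eq:elem} and $en/\Lambda=\beta t^2/L$ satisfies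
\begin{equation}\label{eq:cliques}
\binom nsp^{\binom s2}\le\Big(\frac{en}s\,\Lambda^{-\frac{s-1}{t-1}}\Big)^s=\Big(\frac{\beta t^2}{sL}\,\Lambda^{\frac{t-s}{t-1}}\Big)^s .
\end{equation}
For $s=t$ the right side is $(\beta t/L)^t$.

\begin{proposition}\label{prop:spread}
For large $t$, every graph $W$ on $[n]$ with at most $\tau n^3$ triangles admits a distribution $\mathcal D$ on $W$-independent $t$-sets with $\sum_{j=2}^tT_j\le n^{-7/4}$.
\end{proposition}

\begin{proposition}\label{prop:ramsey}
For large $t$, the graph $G(n,p)$ is $(3,t)$-Ramsey with probability greater than $\frac12$.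
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:ramsey} and Theorem~\ref{thm:main}, given Proposition~\ref{prop:spread}]
We have $n\ge16t^{16h}=16\tau^{-4}$, so Lemma~\ref{lem:containers} gives a family $\mathcal W$ with $\log|\mathcal W|\le4n^{3/2}t^{4h}\,bL<\frac12n^{7/4}$, because $n^{1/4}=t^{10h+20}$. By Proposition~\ref{prop:spread} and Lemma~\ref{lem:janson}, for each $W\in\mathcal W$ the probability that $G=G(n,p)$ has no $W$-independent $t$-clique is at most $e^{-n^{7/4}}$. So with probability at least $1-e^{-n^{7/4}/2}>\frac12$, the graph $G$ has a $W$-independent $t$-clique for every $W\in\mathcal W$. Such a $G$ is Ramsey: in a coloring with no red triangle the red graph lies in some $W\in\mathcal W$, and a $W$-independent $t$-clique has no red edge. By \eqref{eq:cliques} and Markov's inequality, $G$ has at most $2(\beta t/L)^t$ copies of $K_t$ with probability at least $\frac12$, so both events occur together for some $G$.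
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:spread}]
We follow the dichotomy of Section~\ref{sec:plan}, but one vertex of large degree is no longer enough, since its neighborhood may span many edges. Let $V_1=\{v:\deg_W(v)\ge\delta_1n\}$. If $V_1$ is large, some vertex in it has an almost independent neighborhood; if it is small, we discard it.

\medskip\noindent\emph{Small overlaps.} In both cases $\mathcal D$ will satisfy
\begin{equation}\label{eq:crude}
\pi_j\le2\,(t^{h+1}/n)^j\qquad(2\le j\le t).
\end{equation}
This settles $2\le j\le t/20$. Indeed $\binom tj\le t^j$, and $\frac{j-1}{t-1}\le\frac jt$ gives $p^{-\binom j2}\le(\Lambda^{j/t})^j\le n^{j/20}$. Since $t^{h+2}\le t^{2h+4}=n^{1/20}$, we get $T_j\le2(t^{h+2}n^{-19/20})^j\le2n^{-0.9j}$, and these terms sum to at most $4n^{-1.8}=o(n^{-7/4})$. As $n^{-7/4}=e^{-O(L)}$, it suffices to construct $\mathcal D$ with \eqref{eq:crude} and with $\sum_{j>t/20}T_j\le e^{-ct}$ for a constant $c>0$.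

\medskip\noindent\emph{Case 1: $|V_1|\ge n/t$.} Each triangle of $W$ is an edge in the neighborhood of each of its three vertices, so $\sum_v|E(W[N_W(v)])|\le3\tau n^3$. Hence some $v\in V_1$ has $|E(W[S])|\le3\tau tn^2$, where $S=N_W(v)$ and $u=|S|\ge\delta_1n\ge n/t$. A uniform $t$-subset $A_0$ of $S$ contains an edge of $W$ with probability at most $3\tau tn^2(t/u)^2\le3\tau t^5\le\frac12$. Let $\mathcal D$ be the law of $A_0$ conditioned on being $W$-independent. Conditioning at most doubles probabilities, so
\[
\pi_j\le2\,\frac{(t)_j}{(u)_j}\le2\Big(\frac tu\Big)^j\le2\Big(\frac{t^2}n\Big)^j,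
\]
which gives \eqref{eq:crude}. The threshold $\delta_1$ was chosen so that
\begin{equation}\label{eq:threshold}
\frac{t\Lambda}u\le\frac{eL}{\beta t\delta_1}=\frac e{1+\nu}.
\end{equation}
Fix $\varepsilon\in(0,\frac12)$ with $2\varepsilon\log(e/\varepsilon)\le\frac14\log(1+\nu)$.

Let $t/20<j\le(1-\varepsilon)t$. Write $p^{-\binom j2}=\Lambda^j\Lambda^{-j(t-j)/(t-1)}$ and note that $j(t-j)/(t-1)\ge\varepsilon t/20$. With $\binom tj\le2^t$, \eqref{eq:threshold} and $\Lambda\ge t$,
\[
T_j\le2\cdot2^t\Big(\frac{t\Lambda}u\Big)^j\Lambda^{-\varepsilon t/20}\le2(2e)^t\,t^{-\varepsilon t/20},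
\]
and these terms sum to at most $e^{-t}$ for large $t$.

Let $j>(1-\varepsilon)t$. Now the only gain is the factor $(1+\nu)^{-j}$, so we cannot afford the losses $2^t$ and $e^j$, and we use $\pi_j\le2(t)_j/(u)_j$ with $(t)_j=\binom tjj!$. With $i=t-j<\varepsilon t$ we have $\binom tj\le(e/\varepsilon)^{\varepsilon t}$: this is trivial for $i=0$, and otherwise $\binom ti\le(et/i)^i$, where $x\mapsto(et/x)^x$ increases on $(0,t]$. Further $j!\le et(t/e)^j$ by \eqref{eq:elem}, and $(u)_j\ge u^j(1-t/u)^t\ge u^j(1-t^2/u)\ge\frac12u^j$. With $p^{-\binom j2}\le\Lambda^j$ and \eqref{eq:threshold},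
\[
T_j\le4et\Big(\frac e\varepsilon\Big)^{2\varepsilon t}\Big(\frac{t\Lambda}{eu}\Big)^j\le4et\,(1+\nu)^{t/4}(1+\nu)^{-t/2},
\]
so these terms sum to at most $4et^2(1+\nu)^{-t/4}$.

\medskip\noindent\emph{Case 2: $|V_1|<n/t$.} Lemma~\ref{lem:indep} needs a triangle-free graph, so we apply it to a random sample. Let $V'=[n]\setminus V_1$, $n'=|V'|\ge(1-\frac1t)n\ge n/2$, and let $X$ be a uniform $m$-subset of $V'$. Call $X$ \emph{typical} if $W[X]$ is triangle-free with maximum degree at most $(2-\omega)Lm/t$.

We show that $X$ is typical with probability at least $\frac12$. The probability that $W[X]$ has a triangle is at most $\tau n^3(m/n')^3\le8t^{-h}\le\frac14$. For the degrees we use a Chernoff argument. Fix $x\in V'$, condition on $x\in X$, and let $d$ be the degree of $x$ in $W[X]$. A set $Y\subseteq N_W(x)\cap V'$ lies in $X$ with probability at most $(\frac{m-1}{n'-1})^{|Y|}\le(m/n')^{|Y|}$. Expanding $(1+\nu)^d$ as the sum of $\nu^{|Y|}$ over the subsets $Y$ of $N_W(x)\cap X$,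
\[
\mathbb E(1+\nu)^d\le(1+\nu m/n')^{\delta_1n}\le e^{\nu d_0},\qquad d_0=\Big(1+\frac2t\Big)\delta_1m\ge t^{h-1}.
\]
By Markov's inequality $\mathbb P(d\ge(1+\nu)d_0)\le e^{-c_\nu d_0}$, where $c_\nu=(1+\nu)\log(1+\nu)-\nu>0$. So the expected number of $x\in X$ with degree at least $(1+\nu)d_0$ in $W[X]$ is at most $me^{-c_\nu t^{h-1}}\le\frac14$. When $2/t\le\nu$ we have $(1+\nu)d_0\le(1+\nu)^3Lm/(\beta t)\le(2-\omega)Lm/t$, which proves the claim.

By Lemma~\ref{lem:indep}, a typical $X$ has at least $\rho\binom mt$ subsets of size $t$ that are $W$-independent, where $\rho=t^{-(1-\omega/4)t}$. Choose $X$ conditioned on being typical, then $A$ uniformly among these subsets, and let $\mathcal D$ be the law of $A$. For $|J|=j$ we have $\mathbb P(J\subseteq X\mid X\text{ typical})\le2(m/n')^j\le2(2m/n)^j$, which gives \eqref{eq:crude} as $2m\le t^{h+1}$. Given a typical $X\supseteq J$,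
\[
\mathbb P(J\subseteq A\mid X)\le\frac{\binom{m-j}{t-j}}{\rho\binom mt}=\frac{(t)_j}{\rho\,(m)_j}\le\rho^{-1}\Big(\frac tm\Big)^j ,
\]
so $\pi_j\le2\rho^{-1}(2t/n)^j$. Let $j=\theta t$ with $\frac1{20}<\theta\le1$. Then $T_j\le2\cdot4^t\rho^{-1}(t/n)^j\Lambda^{j^2/t}$, and $\Lambda\le6L\,t^{b-2}$ gives
\[
\log T_j\le tL\,f(\theta)+\log2+t\log(24L),\qquad f(\theta)=1-\frac\omega4-(b-1)\theta+(b-2)\theta^2 .
\]
The function $f$ is convex, so on $[\frac1{20},1]$ it is at most its larger endpoint value. We have $f(1)=-\omega/4$, and $f(\frac1{20})<1.05-\frac{19b}{400}<-1$ since $b\ge200$. Thus $T_j\le e^{-\omega tL/8}$ for large $t$, and these terms sum to at most $te^{-\omega tL/8}\le e^{-t}$.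
\end{proof}

\section{Comparison with the complete graph}\label{sec:compare}

\begin{lemma}\label{lem:binom}
Uniformly for integers $s$ with $t/2\le s\le t$,
\[
\binom{r(3,t)}s\ge\Big(\Big(\frac e4-o(1)\Big)\frac{t^2}{sL}\Big)^s .
\]
\end{lemma}

\begin{proof}
Let $r=r(3,t)$. By \eqref{eq:ramsey}, $r\ge t^2/(5L)$ for large $t$, so $s/r\le\frac12$ and $(1-s/r)^s\ge e^{-2s^2/r}\ge e^{-10L}$. With \eqref{eq:elem},
\[
\binom rs\ge\frac{(r-s)^s}{s!}\ge\Big(\frac{er}s\Big)^s\frac{e^{-10L}}{es}.
\]
The $s$-th root of the last fraction is at least $e^{-2(11L+1)/t}=1-o(1)$. Now apply \eqref{eq:ramsey} again.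
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:disproof}]
For each fixed $\beta\in(\frac12,1)$, Theorem~\ref{thm:main} and Lemma~\ref{lem:binom} with $s=t$ give $r_{K_t}(3,t)/\binom{r(3,t)}t\le(4\beta/e+o(1))^t$. Given $\epsilon>0$, choose $\beta$ with $4\beta/e<2/e+\epsilon$; then the ratio is at most $(2/e+\epsilon)^t$ for large $t$. Finally $2/e<1$.
\end{proof}

The constant $\frac14$ in \eqref{eq:ramsey} is more than the strict inequality needs: the same computation works with any lower bound $r(3,t)\ge c\,t^2/\log t$ in which $ec>\frac12$.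

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
Take $\beta=0.6$ in Section~\ref{sec:random}, with the corresponding constant $b$, and choose $c>0$ with $e^{2bc}\le1.05$. Let $t-ct/L\le s\le t$, so that $s\ge t/2$ for large $t$. Since $\Lambda\le n=e^{bL}$ and $\frac{t-s}{t-1}\le2c/L$, we have $\Lambda^{(t-s)/(t-1)}\le e^{2bc}\le1.05$. By \eqref{eq:cliques}, the expected number of copies of $K_s$ in $G(n,p)$ is at most $(0.63\,t^2/(sL))^s$. By Markov's inequality and Proposition~\ref{prop:ramsey}, some $(3,t)$-Ramsey graph has at most twice this number. Since $e/4>0.679$ and $0.63/0.679<0.93$, Lemma~\ref{lem:binom} gives $r_{K_s}(3,t)/\binom{r(3,t)}s\le2\cdot0.93^s\le0.95^s$ for large $t$, uniformly in $s$.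
\end{proof}

\begin{thebibliography}{9}

\bibitem{BK}
Bohman and Keevash, \emph{Dynamic concentration of the triangle-free process}, Random Structures Algorithms, 2021.

\bibitem{FGM}
Fiz Pontiveros, Griffiths and Morris, \emph{The triangle-free process and the Ramsey number $R(3,k)$}, Mem. AMS, 2020.

\bibitem{LX}
Sammy Luo and Zixuan Xu, \emph{On off-diagonal $F$-Ramsey numbers}, arXiv:2412.19042 (2024).

\end{thebibliography}
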